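\title{Norm-one projections in spaces with a hyperplane of maximal projection constant}

\begin{abstract}
By a theorem of Bohnenblust, every hyperplane $Y$ of a real $n$-dimensional normed space $X$ has relative projection constant $\lambda(Y,X)\le 2-\frac2n$. We determine the largest integer $k\le n-1$ such that every $n$-dimensional space containing a hyperplane with $\lambda(Y,X)=2-\frac2n$ also contains a $k$-dimensional subspace that is the range of a projection of norm one: $k=2$ for every $n\ge3$. The spaces that attain the bound are described as those whose unit ball lies between a cross-polytope and a fixed parallelepiped. For $n\ge4$, the norms in an open dense subset of this family admit nonzero norm-one projections of ranks $1$, $2$ and $n$ only.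
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are real and finite-dimensional. Let $X$ be a normed space and $Y\subset X$ a subspace. A \emph{projection} of $X$ onto $Y$ is a linear map $P\colon X\to Y$ with $Py=y$ for all $y\in Y$, and the \emph{relative projection constant} of $Y$ in $X$ is
\[
\lambda(Y,X)=\inf\{\|P\| : P \text{ is a projection of } X \text{ onto } Y\}.
\]
It measures the cost of extending operators from $Y$ to $X$: a linear map $T$ from $Y$ into any normed space extends to $TP$, of norm at most $\|P\|\,\|T\|$, and for $T=\mathrm{id}_Y$ the extensions are exactly the projections. The projections onto $Y$ form a nonempty closed subset of a finite-dimensional space of operators, so the infimum is attained. If $Y\ne0$, every projection onto $Y$ has norm at least $1$; hence $\lambda(Y,X)=1$ if and only if $Y$ is the range of a projection of norm one.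

In a Euclidean space, orthogonal projections give $\lambda(Y,X)=1$ for every $Y\neq 0$. In an arbitrary space, $\lambda(Y,X)=1$ whenever $\dim Y=1$: if $Y$ is spanned by a unit vector $y$, the Hahn--Banach theorem gives a functional $\varphi$ with $\|\varphi\|=\varphi(y)=1$, and $x\mapsto\varphi(x)y$ has norm one. For hyperplanes, that is, subspaces of dimension $n-1$ in a space of dimension $n$, Bohnenblust's theorem states that
\begin{equation}\label{eq:bohn}
\lambda(Y,X)\le 2-\frac2n .
\end{equation}
The bound is attained in $X=\ell_1^n$ and in $X=\ell_\infty^n$ by the hyperplane $x_1+\dots+x_n=0$. Call an $n$-dimensional space \emph{extremal} if it contains a hyperplane $Y$ with $\lambda(Y,X)=2-\frac2n$. One subspace of an extremal space is as badly placed as possible, and this forces others to be placed perfectly: it is known that every extremal space contains a $2$-dimensional subspace $Z$ with $\lambda(Z,X)=1$. The following problem, taken from \cite{Kobos}, asks how far this goes.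

\medskip
\noindent\textbf{Problem.} \emph{For $n\ge3$, determine the largest integer $k$ with $1\le k\le n-1$ such that every extremal space $X$ of dimension $n$ contains a $k$-dimensional subspace $Z$ with $\lambda(Z,X)=1$.}
\medskip

In $\ell_1^n$ and $\ell_\infty^n$ the coordinate projections have norm one and have every rank, and for $n=3$ the known fact gives $k=2=n-1$. These data suggest that $k$ grows with $n$. It does not.

\begin{theorem}\label{thm:main}
For every $n\ge3$ the answer to the Problem is $k=2$.
\end{theorem}

The proof starts from a description of all extremal spaces. From now on $n\ge3$. Let $e_1,\dots,e_n$ be the standard basis of $\mathbb{R}^n$, let $\|x\|_1=\sum_i|x_i|$, and put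
\[
f(x)=x_1+\dots+x_n,\qquad g_i(x)=2x_i-f(x)=x_i-\sum_{j\ne i}x_j,\qquad q(x)=\max_{1\le i\le n}|g_i(x)| .
\]
Thus $g_i(e_i)=1$ and $g_i(e_j)=-1$ for $j\ne i$. The matrix $(g_i(e_j))$ equals $2I-J$, where $J$ is the all-ones matrix; its eigenvalues are $2$, with multiplicity $n-1$, and $2-n$, so it is invertible because $n\ge3$. Hence $g_1,\dots,g_n$ is a basis of $(\mathbb{R}^n)^*$ and $q$ is a norm. All coefficients of $g_i$ are $\pm1$, so $q\le\|\cdot\|_1$. Let $\mathcal{N}$ be the set of all norms $\nu$ on $\mathbb{R}^n$ with
\[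
q\le\nu\le\|\cdot\|_1 .
\]

\begin{theorem}\label{thm:char}
Let $X$ be an $n$-dimensional normed space and $Y\subset X$ a hyperplane. Then $\lambda(Y,X)=2-\frac2n$ if and only if there are a norm $\nu\in\mathcal{N}$ and a linear isometry of $(\mathbb{R}^n,\nu)$ onto $X$ that maps $\ker f$ onto $Y$.
\end{theorem}

\begin{theorem}\label{thm:plane}
Every extremal space $X$ of dimension $n\ge 3$ contains a $2$-dimensional subspace $Z$ with $\lambda(Z,X)=1$.
\end{theorem}

\begin{theorem}\label{thm:example}
For every $n\ge4$ there is an extremal space $X$ of dimension $n$ such that $\lambda(Z,X)>1$ for all subspaces $Z$ with $3\le\dim Z\le n-1$.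
\end{theorem}

Theorem~\ref{thm:main} follows. The value $k=2$ is admissible by Theorem~\ref{thm:plane}; for $n=3$ it is the largest value allowed, and for $n\ge4$ the single space of Theorem~\ref{thm:example} excludes every $k\in\{3,\dots,n-1\}$. Such spaces are typical among extremal ones. Equip $\mathcal{N}$ with the metric
\[
d(\nu,\nu')=\sup_{\|x\|_1\le1}|\nu(x)-\nu'(x)| .
\]

\begin{theorem}\label{thm:generic}
Let $n\ge4$, and let $\mathcal{G}$ be the set of all $\nu\in\mathcal{N}$ such that $\lambda(Z,(\mathbb{R}^n,\nu))>1$ whenever $3\le\dim Z\le n-1$. Then $\mathcal{G}$ is open and dense in $\mathcal{N}$. For each $\nu\in\mathcal{G}$ there is $\delta>0$ such that $\lambda(Z,(\mathbb{R}^n,\nu))\ge1+\delta$ for all these $Z$.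
\end{theorem}

For $\nu\in\mathcal{G}$ the ranks of the nonzero norm-one projections on $(\mathbb{R}^n,\nu)$ are therefore exactly $1$ (by the Hahn--Banach argument above), $2$ (by Theorems~\ref{thm:char} and~\ref{thm:plane}) and $n$ (the identity).

Section~\ref{sec:cubic} isolates the mechanism that produces norm-one projections for norms in $\mathcal{N}$, proves Theorem~\ref{thm:plane}, and shows for $n=4$ why the mechanism breaks down in dimension three. Section~\ref{sec:char} proves Theorem~\ref{thm:char}, together with \eqref{eq:bohn}; it does not depend on Section~\ref{sec:cubic}. Sections~\ref{sec:vertices}--\ref{sec:max} prove Theorem~\ref{thm:example}, and Section~\ref{sec:generic} proves Theorem~\ref{thm:generic}.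

\section{Cubic subspaces: why two dimensions and not three}\label{sec:cubic}

A norm $\nu$ lies in $\mathcal{N}$ exactly when its unit ball contains the cross-polytope $\operatorname{conv}\{\pm e_1,\dots,\pm e_n\}$ and is contained in the parallelepiped $Q=\{x:|g_i(x)|\le1\text{ for all }i\}$. The two examples of the introduction are the two ends of $\mathcal{N}$. One end is $\|\cdot\|_1$. For the other, the map $x\mapsto(g_1(x),\dots,g_n(x))$ is an isometry of $(\mathbb{R}^n,q)$ onto $\ell_\infty^n$, and it maps $\ker f$ onto $\ker f$ because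
\begin{equation}\label{eq:sumg}
g_1+\dots+g_n=2f-nf=(2-n)f .
\end{equation}
The vertices of $Q$ are the $2^n$ points at which $|g_i|=1$ for all $i$, and the $2n$ vertices $\pm e_j$ of the cross-polytope are among them. Figure~\ref{fig:cube} shows the case $n=3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\coordinate (A) at (1.45,-0.7);
\coordinate (B) at (-0.55,1.3);
\coordinate (C) at (-1.45,-1.3);
\coordinate (a) at (-1.45,0.7);
\coordinate (b) at (0.55,-1.3);
\coordinate (c) at (1.45,1.3);
\coordinate (V) at (-0.55,-0.7);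
\coordinate (v) at (0.55,0.7);
\draw[gray] (v)--(a) (v)--(b) (v)--(c);
\draw[gray,dashed] (V)--(A) (V)--(B) (V)--(C);
\draw[very thick] (A)--(b)--(C)--(a)--(B)--(c)--cycle;
\draw[very thick] (a)--(b)--(c)--cycle;
\draw[very thick,dashed] (A)--(B)--(C)--cycle;
\node[right] at (A) {$e_1$};
\node[above] at (B) {$e_2$};
\node[left] at (C) {$e_3$};
\node[left] at (a) {$-e_1$};
\node[below] at (b) {$-e_2$};
\node[right] at (c) {$-e_3$};
\fill (V) circle (0.04) node[above left] {$v$};
\fill (v) circle (0.04) node[below right] {$-v$};
\end{tikzpicture}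
\caption{The case $n=3$, drawn in the coordinates $(g_1,g_2,g_3)$. The unit ball of $q=\max_i|g_i|$ is the cube. The unit ball of the $\ell_1$-norm is the octahedron (thick edges) spanned by six of its vertices, $\pm e_1,\pm e_2,\pm e_3$. The two remaining vertices $\pm v$, where $v=e_1+e_2+e_3$, have $\ell_1$-norm $3$. The unit ball of every norm between $q$ and the $\ell_1$-norm lies between the two bodies.}
\label{fig:cube}
\end{figure}

What all norms in $\mathcal{N}$ share is the family of functionals $g_i$, each of dual norm at most one. A norm-one projection arises whenever some of them compute the norm on a subspace.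

\begin{definition}\label{def:cubic}
Let $\nu\in\mathcal{N}$. A $k$-dimensional subspace $Z\subset\mathbb{R}^n$, $k\ge1$, is \emph{cubic} for $\nu$ if there are distinct indices $i_1,\dots,i_k$ such that
\[
\nu(z)=\max_{1\le a\le k}|g_{i_a}(z)|\qquad\text{for all } z\in Z .
\]
\end{definition}

In this situation the restrictions $g_{i_1}|_Z,\dots,g_{i_k}|_Z$ have no common zero in $Z\setminus\{0\}$, so they form a basis of $Z^*$. Let $z_1,\dots,z_k$ be the dual basis of $Z$, defined by $g_{i_a}(z_b)=\delta_{ab}$. The unit ball of $\nu$ in $Z$ is a parallelepiped, and its \emph{vertices} are the points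
\[
z_\tau=\sum_{a=1}^k\tau_az_a,\qquad\tau\in\{\pm1\}^k,
\]
which satisfy $g_{i_a}(z_\tau)=\tau_a$ and $\nu(z_\tau)=1$.

\begin{lemma}\label{lem:cubicproj}
If $Z$ is cubic for $\nu\in\mathcal{N}$, then $\lambda(Z,(\mathbb{R}^n,\nu))=1$.
\end{lemma}

\begin{proof}
The map $Px=\sum_a g_{i_a}(x)z_a$ is a projection onto $Z$ with $g_{i_a}(Px)=g_{i_a}(x)$ for all $a$. Hence $\nu(Px)=\max_a|g_{i_a}(x)|\le q(x)\le\nu(x)$.
\end{proof}

A subspace is cubic for \emph{every} $\nu\in\mathcal{N}$ if all its vertices lie in the cross-polytope. In dimension two this happens.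

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
By Theorem~\ref{thm:char} we may take $X=(\mathbb{R}^n,\nu)$ with $\nu\in\mathcal{N}$. Fix $i\ne j$ and choose
\[
p\in\operatorname{conv}\{e_i,-e_j\},\qquad u\in\operatorname{conv}\{e_l:l\ne i,j\};
\]
the second set is nonempty because $n\ge3$. Then $(g_i(p),g_j(p))=(1,-1)$ and $(g_i(u),g_j(u))=(-1,-1)$, so $p$ and $u$ are linearly independent. Also $\nu(p)\le\|p\|_1=1$ and $\nu(u)\le\|u\|_1=1$. For $z=\alpha p+\beta u$ we have $g_i(z)=\alpha-\beta$ and $g_j(z)=-\alpha-\beta$, and therefore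
\[
\nu(z)\le|\alpha|+|\beta|=\max\{|\alpha-\beta|,|\alpha+\beta|\}=\max\{|g_i(z)|,|g_j(z)|\}\le\nu(z).
\]
So $Z=\operatorname{span}(p,u)$ is cubic for $\nu$, with vertices $\pm p,\pm u$, and Lemma~\ref{lem:cubicproj} applies.
\end{proof}

For instance, $i=1$, $j=3$, $p=e_1$, $u=e_2$ give the projection $x\mapsto(x_1-x_3)e_1+(x_2+x_4+\dots+x_n)e_2$, which has norm one for all $\nu\in\mathcal{N}$. The proof rests on the fact that a parallelogram is at once a $2$-dimensional cube and a $2$-dimensional cross-polytope. In dimension three the two shapes differ, as in Figure~\ref{fig:cube}, and the difference is fatal when $\nu$ is close to $\|\cdot\|_1$.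

\begin{example}\label{ex:four}
Let $n=4$ and let $\nu\in\mathcal{N}$ satisfy $\nu\ge\frac45\|\cdot\|_1$. We claim that no $3$-dimensional subspace $Z$ is cubic for $\nu$. Suppose one is. Permuting the coordinates permutes the $g_i$ and preserves $\|\cdot\|_1$, so we may take the indices to be $1,2,3$. All eight vertices have $\ell_1$-norm at most $\frac54$. The equations $(g_1,g_2,g_3)=(1,-1,-1)$ define the line $\{(1+s,s,s,-s):s\in\mathbb{R}\}$, on which the $\ell_1$-norm is $|1+s|+3|s|\ge1+2|s|$. Together with the same computation for the indices $2$ and $3$, this shows that three of the vertices are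
\[
(1+s_1,s_1,s_1,-s_1),\qquad(s_2,1+s_2,s_2,-s_2),\qquad(s_3,s_3,1+s_3,-s_3),
\]
with $|s_1|,|s_2|,|s_3|\le\frac18$. Their sign vectors add up to
\[
(1,-1,-1)+(-1,1,-1)+(-1,-1,1)=(-1,-1,-1),
\]
so the sum of the three vertices is again a vertex. It equals $(1+\sigma,1+\sigma,1+\sigma,-\sigma)$ with $\sigma=s_1+s_2+s_3$, and its $\ell_1$-norm is $3|1+\sigma|+|\sigma|\ge3-2|\sigma|\ge\frac94>\frac54$, a contradiction. Three vertices are pinned near $e_1,e_2,e_3$, and a fourth is then pinned near the point $v$ of Figure~\ref{fig:cube}.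
\end{example}

Closeness to $\|\cdot\|_1$ removes cubic subspaces of dimension at least three (Section~\ref{sec:vertices}), but it cannot remove all norm-one projections, since $\|\cdot\|_1$ itself has them in every rank. We therefore replace $\|\cdot\|_1$ by a slightly smaller norm $N$ that is smooth, strictly convex and generic enough to have no norm-one projection of any rank between $2$ and $n-1$ (Section~\ref{sec:poly}). Such an $N$ is not in $\mathcal{N}$: on the segment from $e_1$ to $-e_2$ both $g_1$ and $\|\cdot\|_1$ equal $1$, so the segment lies in the unit sphere of every $\nu\in\mathcal{N}$. We return to $\mathcal{N}$ by taking $\nu=\max(q,N)$, and we show that for this norm the range of a norm-one projection of rank between $2$ and $n-1$ must be cubic (Section~\ref{sec:max}).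

\section{Hyperplanes with maximal projection constant}\label{sec:char}

Let $Y=\ker\psi$ be a hyperplane in $X$, with $\psi\in X^*\setminus\{0\}$. If $P$ is a projection onto $Y$, then $I-P$ vanishes on $Y$, so $x-Px=\psi(x)w$ for a fixed vector $w$, and $\psi(Px)=0$ forces $\psi(w)=1$. Thus the projections onto $Y$ are the maps
\[
P_wx=x-\psi(x)w,\qquad\psi(w)=1 .
\]

We begin with the lower bound for norms in $\mathcal{N}$, which shows what the hard direction of Theorem~\ref{thm:char} has to find.

\begin{lemma}\label{lem:lower}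
If $\nu\in\mathcal{N}$, then $\lambda(\ker f,(\mathbb{R}^n,\nu))\ge2-\frac2n$.
\end{lemma}

\begin{proof}
Let $P_wx=x-f(x)w$ with $f(w)=1$. Since $g_i\le\nu$ and $\nu(e_i)\le1$, we have $\|P_w\|\ge g_i(P_we_i)=1-g_i(w)$ for each $i$. Summing and using \eqref{eq:sumg},
\[
n\|P_w\|\ge n-(2-n)f(w)=2n-2 .\qedhere
\]
\end{proof}

The $n$ pairs $(e_i,g_i)$ form a certificate: the average of $g_i(Pe_i)$ is the same for all projections $P$ onto $\ker f$. For an arbitrary hyperplane, the first-order condition for a projection of minimal norm produces a certificate of this kind with at most $n$ pairs. The tool is the following form of the separation theorem, which is used again in Section~\ref{sec:max}. Recall Carath\'eodory's theorem: in a space of dimension $m$, every point of the convex hull of a set $K$ is a convex combination of at most $m+1$ points of $K$; in particular the convex hull of a compact set is compact.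

\begin{lemma}\label{lem:alt}
Let $E$ be a vector space of dimension $m$ and $K\subset E^*$ a nonempty compact set. Suppose that no $v\in E$ satisfies $\xi(v)>0$ for all $\xi\in K$. Then $0$ is a convex combination of at most $m+1$ elements of $K$.
\end{lemma}

\begin{proof}
If $0\notin\operatorname{conv}K$, the compact convex set $\operatorname{conv}K$ is strictly separated from $0$ by a linear functional on $E^*$, that is, by evaluation at some $v\in E$ that is positive on $K$. So $0\in\operatorname{conv}K$, and Carath\'eodory's theorem bounds the number of points.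
\end{proof}

\begin{lemma}\label{lem:cert}
Let $\dim X=n$, $Y=\ker\psi$ and $\lambda=\lambda(Y,X)>1$. There are an integer $r$ with $1\le r\le n$, vectors $x_i\in X$ and functionals $\varphi_i\in X^*$ of norm at most $1$, numbers $a_i>0$ with $\sum_{i=1}^ra_i=1$, and $c\in\mathbb{R}$ such that $b_i:=\psi(x_i)>0$ for all $i$ and
\begin{equation}\label{eq:cert}
\sum_{i=1}^ra_ib_i\varphi_i=c\psi,\qquad\lambda=\sum_{i=1}^ra_i\varphi_i(x_i)-c .
\end{equation}
\end{lemma}

\begin{proof}
Fix $w$ with $\psi(w)=1$ and $\|P_w\|=\lambda$. Let $\Omega$ be the product of the closed unit balls of $X$ and $X^*$, so that $\|T\|=\max_{(x,\varphi)\in\Omega}\varphi(Tx)$ for every operator $T$ on $X$, and let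
\[
M=\{(x,\varphi)\in\Omega:\varphi(x)-\psi(x)\varphi(w)=\lambda\}
\]
be the nonempty compact set of pairs that norm $P_w$. The competitors of $P_w$ are the maps $P_{w+sv}$ with $v\in Y$, and $\varphi(P_{w+sv}x)=\varphi(P_wx)-s\psi(x)\varphi(v)$.

Suppose some $v\in Y$ has $\psi(x)\varphi(v)>0$ on $M$, hence $\psi(x)\varphi(v)\ge2\mu$ on $M$ for some $\mu>0$. On $U=\{(x,\varphi)\in\Omega:\psi(x)\varphi(v)>\mu\}$ we get $\varphi(P_{w+sv}x)\le\lambda-s\mu$ for $s>0$. The compact set $\Omega\setminus U$ misses $M$, so $\varphi(P_wx)\le\lambda-\varepsilon$ there for some $\varepsilon>0$, and $\varphi(P_{w+sv}x)\le\lambda-\varepsilon+s\|\psi\|\|v\|$. For small $s>0$ this gives $\|P_{w+sv}\|<\lambda$, which contradicts the definition of $\lambda$.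

Lemma~\ref{lem:alt}, applied to $E=Y$ and $K=\{\psi(x)\varphi|_Y:(x,\varphi)\in M\}$, yields $r\le n$ pairs $(x_i,\varphi_i)\in M$ and weights $a_i>0$ of sum $1$ with $\sum_ia_i\psi(x_i)\varphi_i|_Y=0$. Replacing a pair by its negative keeps it in $M$ and does not change $\psi(x_i)\varphi_i$, so we may assume $b_i=\psi(x_i)\ge0$. If $b_i=0$, then $\lambda=\varphi_i(x_i)\le1$, which is excluded; so $b_i>0$. A functional vanishing on $\ker\psi$ is a multiple of $\psi$, which gives the first identity in \eqref{eq:cert}. Averaging the equalities $\varphi_i(x_i)-b_i\varphi_i(w)=\lambda$ with weights $a_i$ and using $\psi(w)=1$ gives the second.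
\end{proof}

The vector $w$ has disappeared from \eqref{eq:cert}, and what is left is a finite extremal problem: how large can $-c$ be, given only that $|\varphi_i(x_j)|\le1$?

\begin{proposition}\label{prop:bohn}
Let $\dim X=n\ge3$ and $Y=\ker\psi$. Then $\lambda(Y,X)\le2-\frac2n$. If equality holds, there are $x_1,\dots,x_n\in X$ and $\varphi_1,\dots,\varphi_n\in X^*$ of norm at most $1$ such that $\varphi_i(x_i)=1$, $\varphi_i(x_j)=-1$ for $i\ne j$, and $\psi(x_1)=\dots=\psi(x_n)>0$.
\end{proposition}

\begin{proof}
Since $2-\frac2n>1$, we may assume $\lambda=\lambda(Y,X)>1$ and use Lemma~\ref{lem:cert}. Put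
\[
t_i=\varphi_i(x_i)\in[-1,1],\qquad S=\sum_ia_ib_i,\qquad B=\sum_ib_i,\qquad\theta=\frac SB .
\]
Evaluate the first identity in \eqref{eq:cert} at $x_j$. The bound $\varphi_i(x_j)\ge-1$ for $i\ne j$ gives $cb_j\ge a_jb_jt_j-(S-a_jb_j)$, that is,
\begin{equation}\label{eq:one}
-cb_j\le S-a_jb_j(1+t_j),
\end{equation}
and since $a_ib_i>0$, equality holds if and only if $\varphi_i(x_j)=-1$ for all $i\ne j$. We combine these $r$ inequalities in two ways. The number $\theta$ is a weighted mean of the $a_j$; the first combination is strong when $\theta$ is small and the second when $\theta$ is large.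

Summing \eqref{eq:one} over $j$ and dividing by $B$ gives $-c\le(r-1)\theta-\frac1B\sum_ja_jb_jt_j$. By \eqref{eq:cert}, $t_j\le1$ and $b_j\le B$,
\begin{equation}\label{eq:A}
\lambda\le\sum_ja_j\Bigl(1-\frac{b_j}{B}\Bigr)t_j+(r-1)\theta\le(1-\theta)+(r-1)\theta=1+(r-2)\theta .
\end{equation}
Multiplying \eqref{eq:one} by $a_j$, summing and dividing by $S$ gives $-c\le1-\frac1S\sum_ja_j^2b_j(1+t_j)$. By \eqref{eq:cert}, $t_j\le1$ and $a_jb_j\le S$,
\begin{equation}\label{eq:B}
\lambda\le\sum_ja_j\Bigl(1-\frac{a_jb_j}{S}\Bigr)t_j+1-\frac1S\sum_ja_j^2b_j\le2-\frac2S\sum_ja_j^2b_j\le2-2\theta .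
\end{equation}
The last step is the Cauchy--Schwarz inequality for the vectors $(\sqrt{b_j})_j$ and $(a_j\sqrt{b_j})_j$, which reads $S^2\le B\sum_ja_j^2b_j$.

If $r=1$, then $\theta=1$ and \eqref{eq:B} gives $\lambda\le0$, which is impossible. So $r\ge2$. For $\theta\le\frac1r$ inequality \eqref{eq:A}, and for $\theta>\frac1r$ inequality \eqref{eq:B}, give $\lambda\le2-\frac2r\le2-\frac2n$.

Now let $\lambda=2-\frac2n$. Then $r=n$. If $\theta<\frac1n$, then \eqref{eq:A} gives $\lambda<2-\frac2n$ because $n-2>0$; if $\theta>\frac1n$, so does \eqref{eq:B}. Hence $\theta=\frac1n$, the right-hand sides of \eqref{eq:A} and \eqref{eq:B} both equal $\lambda$, and all inequalities in them are equalities. Equality in the Cauchy--Schwarz inequality makes the two vectors proportional, so all $a_j$ are equal to $\frac1n$. Equality in the second step of \eqref{eq:A} gives $t_j=1$, since $b_j<B$. Equality in the first step gives equality in \eqref{eq:one} for every $j$, so $\varphi_i(x_j)=-1$ for $i\ne j$. Finally $-c=\lambda-1=1-\frac2n$ and $S=\frac Bn$, so \eqref{eq:one}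 reads $(1-\frac2n)b_j=\frac Bn-\frac2nb_j$, that is, $b_j=\frac Bn$ for all $j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
If $\nu\in\mathcal{N}$, then $\lambda(\ker f,(\mathbb{R}^n,\nu))=2-\frac2n$ by Lemma~\ref{lem:lower} and Proposition~\ref{prop:bohn}, and isometries preserve projection constants.

Conversely, let $\lambda(Y,X)=2-\frac2n$ with $Y=\ker\psi$, and take $x_j,\varphi_i$ from Proposition~\ref{prop:bohn}. The matrix $(\varphi_i(x_j))=2I-J$ is invertible, so $x_1,\dots,x_n$ is a basis of $X$. Let $T\colon\mathbb{R}^n\to X$ be the isomorphism with $Te_j=x_j$, and put $\nu(x)=\|Tx\|$. Comparing values at the $e_j$, we see that $\varphi_i\circ T=g_i$ and that $\psi\circ T$ is a positive multiple of $f$; thus $T(\ker f)=Y$. From $\|x_j\|\le1$ and the triangle inequality, $\nu\le\|\cdot\|_1$. From $\|\varphi_i\|\le1$, $|g_i(x)|=|\varphi_i(Tx)|\le\nu(x)$, so $q\le\nu$.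
\end{proof}

\section{The vertices of a cubic subspace}\label{sec:vertices}

We extend Example~\ref{ex:four} to all $n$ and all dimensions $k\ge3$. Two sign conditions do not locate a point of the cross-polytope: $g_i=1$ and $g_j=-1$ hold on the whole segment from $e_i$ to $-e_j$, and this freedom produced the planes of Theorem~\ref{thm:plane}. Three conditions do locate it, in a stable way.

\begin{lemma}\label{lem:pin}
Let $i,j,l$ be distinct indices and $\varepsilon\ge0$. If $g_i(x)=1$, $g_j(x)=g_l(x)=-1$ and $\|x\|_1\le1+\varepsilon$, then $\|x-e_i\|_1\le2\varepsilon$.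
\end{lemma}

\begin{proof}
By symmetry let $(i,j,l)=(1,2,3)$. From $2(x_1-x_2)=g_1(x)-g_2(x)=2$ and $2(x_1-x_3)=g_1(x)-g_3(x)=2$ we get $x_2=x_3=s$ and $x_1=1+s$ for some $s$. Then $f(x)=2x_1-g_1(x)=1+2s$, while $x_1+x_2+x_3=1+3s$, so $\sum_{r\ge4}x_r=-s$. Put $R=\sum_{r\ge4}|x_r|\ge|s|$. We have
\[
1+\varepsilon\ge|1+s|+2|s|+R\ge1+|s|+R .
\]
Hence $R\le\varepsilon-|s|$, and with $R\ge|s|$ also $|s|\le\frac\varepsilon2$. Therefore $\|x-e_1\|_1=3|s|+R\le\varepsilon+2|s|\le2\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:far}
Let $\nu\in\mathcal{N}$ and let $Z$ be cubic for $\nu$ with $k=\dim Z\ge3$. Then there is $z\in Z$ with $\nu(z)=q(z)=1$ and $\|z\|_1\ge\frac97$.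
\end{lemma}

\begin{proof}
Let $i_a$, $z_a$, $z_\tau$ be as after Definition~\ref{def:cubic}. Every vertex satisfies $1=|g_{i_1}(z_\tau)|\le q(z_\tau)\le\nu(z_\tau)=1$. Write $\max_\tau\|z_\tau\|_1=1+\varepsilon$; then $\varepsilon\ge0$, and we must show $\varepsilon\ge\frac27$.

\emph{Case $k=3$.} By Lemma~\ref{lem:pin}, the vertices $z_1-z_2-z_3$, $-z_1+z_2-z_3$ and $-z_1-z_2+z_3$ are within $\ell_1$-distance $2\varepsilon$ of $e_{i_1}$, $e_{i_2}$ and $e_{i_3}$, respectively. Their sum is the vertex $-z_1-z_2-z_3$, which is then within $6\varepsilon$ of $e_{i_1}+e_{i_2}+e_{i_3}$. So $3-6\varepsilon\le1+\varepsilon$, that is, $\varepsilon\ge\frac27$.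

\emph{Case $k\ge4$.} Now several vertices are pinned near the same point. Let $\tau,\tau'$ both begin with $(1,-1,-1)$ and differ only in the fourth entry. By Lemma~\ref{lem:pin}, $z_\tau$ and $z_{\tau'}$ are within $2\varepsilon$ of $e_{i_1}$, so $2\|z_4\|_1=\|z_\tau-z_{\tau'}\|_1\le4\varepsilon$. But $\|z_4\|_1\ge|g_{i_4}(z_4)|=1$, so $\varepsilon\ge\frac12$.
\end{proof}

This lemma is the only place in the proof of Theorem~\ref{thm:example} where $\dim Z\ge3$ is needed.

\section{Polynomial norms without critical splittings}\label{sec:poly}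

Let $P$ be a projection of norm one on a space $(\mathbb{R}^n,\nu)$, with range $Z$ and kernel $W$. Then $\mathbb{R}^n=Z\oplus W$, and
\begin{equation}\label{eq:crit}
\nu(z+tw)\ge\nu(P(z+tw))=\nu(z)\qquad(z\in Z,\ w\in W,\ t\in\mathbb{R}).
\end{equation}
If $\nu$ is differentiable at $z$, its derivative there vanishes on $W$. For the norm $\max(q,N)$ we will obtain this condition for $N$ only on the part of $Z$ where $N>q$, which may be a small open set. We want the condition on an open set to imply the condition on all of $Z$, and we want a finite-dimensional space of candidates in which ``generic'' has a meaning. Both wishes are met if a power of $N$ is a polynomial.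

\begin{definition}\label{def:split}
Let $\Phi$ be a homogeneous polynomial on $\mathbb{R}^n$. A \emph{critical splitting} for $\Phi$ is a decomposition $\mathbb{R}^n=Z\oplus W$ with $2\le\dim Z\le n-1$ such that $D\Phi(z)w=0$ for all $z\in Z$ and $w\in W$.
\end{definition}

Here $D\Phi(z)w=\frac{d}{dt}\Phi(z+tw)|_{t=0}$. By \eqref{eq:crit}, if $N$ is a norm and $N^d$ is a polynomial without critical splittings, then $N$ has no norm-one projection of rank between $2$ and $n-1$. The obvious polynomials do split: for even $d$ and the Euclidean norm $|\cdot|$, the polynomial $|x|^d$ has the critical splittings $Z\oplus Z^\perp$, and $\sum_ix_i^d$ has the coordinate splittings. The restriction $\dim Z\ge2$ cannot be dropped: if $\Phi$ has degree $d\ge1$ and $\Phi(z)\neq0$, then $D\Phi(z)z=d\,\Phi(z)\ne0$, so $\mathbb{R}^n=\mathbb{R}z\oplus\ker D\Phi(z)$, and $D\Phi(tz)=t^{d-1}D\Phi(z)$ vanishes on the second summand.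

A norm $N$ is \emph{strictly convex} if $N(a)\le1$, $N(b)\le1$ and $a\ne b$ imply $N(\frac{a+b}2)<1$.

\begin{lemma}\label{lem:poly}
Let $\nu$ be a norm on $\mathbb{R}^n$ and $0<\eta<1$. There is a strictly convex norm $N$ with $(1-\eta)\nu\le N\le\nu$ such that, for some even $d\ge4$, $N^d$ is a homogeneous polynomial of degree $d$ without critical splittings.
\end{lemma}

\begin{proof}
We approximate $\nu^d$ by a polynomial $\Phi_0$ whose convexity survives perturbation, and then show by counting dimensions that most polynomials of large degree do not split.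

\emph{The approximation.} Let $\xi_1,\dots,\xi_L$ be points of the unit sphere of the dual norm $\nu^*$ such that every point of that sphere is within $\nu^*$-distance $\frac\eta2$ of some $\xi_j$. Given $x$, take $\xi$ with $\nu^*(\xi)=1$ and $\xi(x)=\nu(x)$, and $\xi_j$ close to $\xi$; this shows $(1-\frac\eta2)\nu\le\max_j|\xi_j|\le\nu$. Choose $\kappa>0$ with $\kappa|x|\le\nu(x)$ for all $x$, and an even integer $d>n^2$ so large that
\begin{equation}\label{eq:d}
(4(L+1))^{-1/d}\Bigl(1-\frac\eta2\Bigr)\ge1-\eta .
\end{equation}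
Let $V$ be the vector space of homogeneous polynomials of degree $d$ on $\mathbb{R}^n$, and let
\[
\Phi_0(x)=\sum_{j=1}^L\xi_j(x)^d+\kappa^d|x|^d .
\]
Since $d$ is even, $\Phi_0\in V$ and $((1-\frac\eta2)\nu)^d\le\Phi_0\le(L+1)\nu^d$. The Hessian of $\xi_j^d$ is $d(d-1)\xi_j(x)^{d-2}\xi_j\xi_j^T$, which is positive semidefinite, and the Hessian of $|x|^d$ at $x\ne0$ is $d|x|^{d-2}\bigl(I+(d-2)\frac{xx^T}{|x|^2}\bigr)$, which is positive definite. So on the compact Euclidean unit sphere, $\Phi_0$ and the smallest eigenvalue of its Hessian are bounded below by a positive constant. Hence there is a neighborhood $\mathcal{U}$ of $\Phi_0$ in $V$ such that every $\Phi\in\mathcal{U}$ has positive definite Hessian and satisfies $\frac12\Phi_0\le\Phi\le2\Phi_0$ on the sphere, and by homogeneity on $\mathbb{R}^n\setminus\{0\}$.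

\emph{Polynomials with a critical splitting form a null set in $V$.} Fix $2\le k\le n-1$, and let $V_k$ be the subspace of those $\Psi\in V$ for which the coordinate decomposition is critical:
\[
\partial_j\Psi(x_1,\dots,x_k,0,\dots,0)\equiv0\qquad(j=k+1,\dots,n).
\]
A monomial contributes to the left-hand side only if it has the form $x^\alpha x_j$ with $x^\alpha$ a monomial of degree $d-1$ in $x_1,\dots,x_k$. So $V_k$ is defined by the vanishing of the coefficients of these monomials, and counting them gives
\[
\operatorname{codim}V_k=(n-k)\binom{d+k-2}{k-1}\ge d+k-2\ge d>n^2 .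
\]
Here $\binom{m}{l}\ge m$ for $1\le l\le m-1$ was used, and $l=k-1\ge1$ is where $k\ge2$ enters. Let $\Phi\in V$ have a critical splitting $Z\oplus W$ with $\dim Z=k$. Take an invertible $T$ mapping $e_1,\dots,e_k$ into $Z$ and $e_{k+1},\dots,e_n$ into $W$. For $y\in\operatorname{span}(e_1,\dots,e_k)$ and $j>k$ we have $\partial_j(\Phi\circ T)(y)=D\Phi(Ty)Te_j=0$, so $\Psi=\Phi\circ T\in V_k$ and $\Phi=\Psi\circ T^{-1}$. Thus $\Phi$ lies in the image of the smooth map
\[
GL_n(\mathbb{R})\times V_k\to V,\qquad(A,\Psi)\mapsto\Psi\circ A ,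
\]
whose domain is an open subset of a vector space of dimension $n^2+\dim V-\operatorname{codim}V_k<\dim V$. The image of an open subset of $\mathbb{R}^a$ under a $C^1$ map into $\mathbb{R}^b$ with $a<b$ has Lebesgue measure zero: on a cube where the map is Lipschitz, subdivision into $m^a$ small cubes covers the image by $m^a$ balls of radius $O(1/m)$, of total volume $O(m^{a-b})$, and countably many such cubes cover the domain. Taking the union over $k$, we find $\Phi\in\mathcal{U}$ without critical splittings.

\emph{The norm.} Put $N=\bigl(\Phi/(2(L+1))\bigr)^{1/d}$. For $a\ne b$ the function $t\mapsto\Phi(a+t(b-a))$ has positive second derivative except for at most one $t$, where the line meets the origin, so it is strictly convex. Thus $\Phi$ is a strictly convex function; it is also even, positive off $0$ and homogeneous of degree $d$. So $N(tx)=|t|N(x)$ and the set $\{N\le1\}$ is convex, which makes $N$ a norm, and $\Phi(\frac{a+b}2)<\frac12(\Phi(a)+\Phi(b))$ for $a\neq b$ shows that $N$ is strictly convex. Finally $N^d\le\Phi_0/(L+1)\le\nu^d$ and $N^d\ge\Phi_0/(4(L+1))$,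 so $N\ge(1-\eta)\nu$ by \eqref{eq:d}. The polynomial $N^d$ is a positive multiple of $\Phi$ and has no critical splitting.
\end{proof}

\section{Norm-one projections for $\max(q,N)$}\label{sec:max}

\begin{proposition}\label{prop:cubic}
Let $N\le\|\cdot\|_1$ be a strictly convex norm on $\mathbb{R}^n$ such that $\Phi=N^d$ is a homogeneous polynomial without critical splittings, and let $\nu=\max(q,N)\in\mathcal{N}$. If $2\le\dim Z\le n-1$ and $\lambda(Z,(\mathbb{R}^n,\nu))=1$, then $Z$ is cubic for $\nu$.
\end{proposition}

\begin{proof}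
Let $k=\dim Z$, let $P$ be a projection of norm one onto $Z$, and let $W=\ker P$, so that \eqref{eq:crit} holds.

\emph{Step 1: $\nu=q$ on $Z$.} Otherwise $O=\{z\in Z:N(z)>q(z)\}$ is a nonempty open subset of $Z$. Let $z\in O$ and $w\in W$. For small $|t|$ we have $\nu(z+tw)=N(z+tw)$, so by \eqref{eq:crit} the function $t\mapsto\Phi(z+tw)$ has a local minimum at $t=0$, and $D\Phi(z)w=0$. For fixed $w$, the function $z\mapsto D\Phi(z)w$ is a polynomial on $Z$ that vanishes on $O$, hence on $Z$. Then $Z\oplus W$ is a critical splitting for $\Phi$, a contradiction.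

So the unit ball of $\nu$ in $Z$ is the section $Q\cap Z$. A section of a parallelepiped can have many facets, and it remains to show that only $k$ of the functionals $g_i$ are needed. Each functional that is needed will produce an element of the annihilator of $W$, which has dimension $k$.

\emph{Step 2: the essential functionals.} Let $\{i_1,\dots,i_m\}$ be a set of indices, minimal with respect to inclusion, such that $q=\max_a|h_a|$ on $Z$, where $h_a=g_{i_a}|_Z$. The $h_a$ have no common zero in $Z\setminus\{0\}$, so they span $Z^*$ and $m\ge k$. We must prove $m\le k$. By minimality, for each $a$ there is $z\in Z$ with $q(z)>|h_b(z)|$ for all $b\ne a$, and then $|h_a(z)|=q(z)$. Replacing $z$ by $-z$ if necessary, we see that the open cone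
\[
U_a=\{z\in Z:h_a(z)>|h_b(z)|\text{ for all }b\ne a\}
\]
is nonempty, and $q=h_a$ on $U_a$. In particular $h_a\ne0$ and $h_a\ne\pm h_b$ for $a\ne b$. Several $g_i$ may have the same restriction to $Z$ up to sign, so we group them:
\[
S_a=\{i:g_i|_Z=\sigma_ih_a\text{ for some }\sigma_i\in\{\pm1\}\}.
\]
The sets $S_a$ are pairwise disjoint, $i_a\in S_a$, and the signs $\sigma_i$ are uniquely determined.

\emph{Step 3: the norm near a generic point of $U_a$.} Fix $a$. For $i\notin S_a$ the functionals $g_i|_Z\pm h_a$ are nonzero, and finitely many hyperplanes of $Z$ do not cover the open set $U_a$. So there is $z\in U_a$, scaled to $h_a(z)=1$, with $g_i(z)\ne\pm1$ for all $i\notin S_a$. As $q(z)=1$, this means $|g_i(z)|<1$ for $i\notin S_a$. Also $N(z)<1$: since $k\ge2$, there is $y\in Z\setminus\{0\}$ with $h_a(y)=0$, and after shrinking $y$ the points $z\pm y$ lie in $U_a$; by Step~1, $N(z\pm y)\le q(z\pm y)=h_a(z\pm y)=1$, and strict convexity gives $N(z)<1$. On the other hand $\sigma_ig_i(z)=1$ for $i\in S_a$. By continuity,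
\[
\nu=\max_{i\in S_a}\sigma_ig_i\quad\text{in a neighborhood of } z \text{ in }\mathbb{R}^n .
\]
Strict convexity is what makes this hold in $\mathbb{R}^n$ and not only in $Z$: it keeps $N$ from competing with $q$ in the directions of $W$.

\emph{Step 4: counting.} For $w\in W$ and small $t>0$, \eqref{eq:crit} gives
\[
1=\nu(z)\le\nu(z+tw)=1+t\max_{i\in S_a}\sigma_ig_i(w).
\]
So no $w\in W$ has $-\sigma_ig_i(w)>0$ for all $i\in S_a$, and Lemma~\ref{lem:alt} with $E=W$ yields $c_i\ge0$ of sum $1$ such that $\omega_a=\sum_{i\in S_a}c_i\sigma_ig_i$ vanishes on $W$. Because $g_1,\dots,g_n$ are linearly independent, each $\omega_a$ is nonzero, and because the $S_a$ are disjoint, $\omega_1,\dots,\omega_m$ are linearly independent. They lie in the annihilator of $W$, of dimension $n-\dim W=k$. Hence $m=k$, and $\nu=q=\max_{a\le k}|g_{i_a}|$ on $Z$.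
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Apply Lemma~\ref{lem:poly} to $\|\cdot\|_1$ with $\eta=\frac15$, and let $\nu=\max(q,N)$. Then $\nu\in\mathcal{N}$, so $X=(\mathbb{R}^n,\nu)$ is extremal by Theorem~\ref{thm:char}, and $\|\cdot\|_1\le\frac54N\le\frac54\nu$. Suppose $\lambda(Z,X)=1$ with $3\le\dim Z\le n-1$. By Proposition~\ref{prop:cubic}, $Z$ is cubic for $\nu$, and Lemma~\ref{lem:far} gives $z$ with $\nu(z)=1$ and $\|z\|_1\ge\frac97>\frac54$, a contradiction.
\end{proof}

The lower bound on $N$ cannot be omitted. If $N\le q$, then $\nu=q$, the space is isometric to $\ell_\infty^n$, and it has norm-one projections of every rank. This completes the proof of Theorem~\ref{thm:main}.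

\section{Generic extremal spaces}\label{sec:generic}

We prove Theorem~\ref{thm:generic}. Let $n\ge4$. Openness and the uniform gap $\delta$ come from one compactness statement. For a linear map $P$ on $\mathbb{R}^n$ write $\|P\|_\nu$ for its operator norm with respect to $\nu$; $P$ is a projection onto its range exactly when $P^2=P$, and then its rank equals its trace.

\begin{lemma}\label{lem:limit}
Let $\nu_j\to\nu$ in $\mathcal{N}$, and let $P_j$ be projections with ranks in $\{3,\dots,n-1\}$ and $\|P_j\|_{\nu_j}\to1$. Then $\nu\notin\mathcal{G}$.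
\end{lemma}

\begin{proof}
We have $q(P_jx)\le\nu_j(P_jx)\le\|P_j\|_{\nu_j}\|x\|_1$, so the sequence $(P_j)$ is bounded. Pass to a subsequence with constant rank $k$ and $P_j\to P$. Then $P^2=P$ and $\operatorname{rank}P=\operatorname{tr}P=\lim\operatorname{tr}P_j=k$. For each $x$,
\[
|\nu_j(P_jx)-\nu(Px)|\le d(\nu_j,\nu)\|P_jx\|_1+\nu(P_jx-Px)\to0 ,
\]
and $\nu_j(P_jx)\le\|P_j\|_{\nu_j}\nu_j(x)\to\nu(x)$. Hence $\nu(Px)\le\nu(x)$, and the range of $P$ is a $k$-dimensional subspace with projection constant $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]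
\emph{Openness.} If $\nu_j\in\mathcal{N}\setminus\mathcal{G}$ and $\nu_j\to\nu$, take $P_j$ of rank in $\{3,\dots,n-1\}$ with $\|P_j\|_{\nu_j}=1$. Lemma~\ref{lem:limit} gives $\nu\notin\mathcal{G}$. So $\mathcal{N}\setminus\mathcal{G}$ is closed.

\emph{The gap.} Let $\nu\in\mathcal{N}$ and suppose no $\delta>0$ works. Then there are subspaces $Z_j$ with $3\le\dim Z_j\le n-1$ and $\lambda(Z_j,(\mathbb{R}^n,\nu))\to1$. Lemma~\ref{lem:limit}, with $\nu_j=\nu$ and $P_j$ a projection of minimal norm onto $Z_j$, gives $\nu\notin\mathcal{G}$.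

\emph{Density.} Let $\nu_0\in\mathcal{N}$. We cannot apply Lemma~\ref{lem:poly} to $\nu_0$ itself and argue as for Theorem~\ref{thm:example}, because $\nu_0$ need not be close to $\|\cdot\|_1$; for $\nu_0=q$ we would get $\max(q,N)=q\notin\mathcal{G}$. We first move $\nu_0$ slightly toward $\|\cdot\|_1$. This lifts the norm above $q$ at every point where $\|\cdot\|_1$ is much larger than $q$, and these are the points supplied by Lemma~\ref{lem:far}.

Let $0<t<1$ and $\nu_1=(1-t)\nu_0+t\|\cdot\|_1\in\mathcal{N}$. Then $0\le\nu_1-\nu_0\le t\|\cdot\|_1$, so $d(\nu_0,\nu_1)\le t$. Apply Lemma~\ref{lem:poly} to $\nu_1$ with $\eta=\frac t5$, and put $\nu=\max(q,N)\in\mathcal{N}$. Since $q\le\nu_1$ and $(1-\eta)\nu_1\le N\le\nu_1$, we have $(1-\eta)\nu_1\le\nu\le\nu_1$, so $d(\nu,\nu_1)\le\eta$ and $d(\nu,\nu_0)\le\frac65t$. As $t$ is arbitrary, it suffices to show $\nu\in\mathcal{G}$.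

Suppose $\nu\notin\mathcal{G}$. Since $N\le\nu_1\le\|\cdot\|_1$, Proposition~\ref{prop:cubic} gives a subspace of dimension at least $3$ that is cubic for $\nu$, and Lemma~\ref{lem:far} gives $z$ with $\nu(z)=q(z)=1$ and $\|z\|_1\ge\frac97$. Using $\nu_0\ge q$ on the left and $\frac{\eta}{1-\eta}\le\frac54\eta=\frac t4$ on the right, we obtain
\[
1+\frac27t=(1-t)+\frac97t\le\nu_1(z)\le\frac{\nu(z)}{1-\eta}=1+\frac\eta{1-\eta}\le1+\frac t4 ,
\]
which is false because $\frac27>\frac14$. Hence $\nu\in\mathcal{G}$, and $\mathcal{G}$ is dense.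
\end{proof}

\begin{thebibliography}{1}

\bibitem{Kobos}
Tomasz Kobos, \emph{Hyperplanes of finite-dimensional normed spaces with the maximal relative projection constant}, arXiv:1411.6214 (2014).

\end{thebibliography}
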